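\title{Nontrivial twists of affine space over finite fields}

\begin{abstract}
We show that for every finite field $k$ and every $n\ge 4$ there is a $k$-variety that becomes isomorphic to affine $n$-space over $\bar k$ but is not isomorphic to $\mathbb{A}^n_k$. The examples are products $Y\times\mathbb{A}^1$, where the hypersurface $Y$ is built from the norm form of a separable extension of $k$ and from an affine line embedded in the plane in a way that is special to positive characteristic. Over a field that splits the norm form the product is an affine space. Over $k$ the anisotropy of the norm form prevents $Y$ from carrying a nontrivial action of the additive group, and this prevents $Y\times\mathbb{A}^1$ from being an affine space.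
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $k=\mathbb{F}_q$ be a finite field with algebraic closure $\bar k$, and let $n\ge1$. A \emph{twist} (or \emph{$k$-form}) of $\mathbb{A}^n_k$ is a $k$-variety $X$ such that $X\times_k\bar k\cong\mathbb{A}^n_{\bar k}$ as $\bar k$-varieties. It is \emph{trivial} if $X\cong\mathbb{A}^n_k$ over $k$, and \emph{nontrivial} otherwise. Twists of $\mathbb{A}^n_k$ are classified up to $k$-isomorphism by the Galois cohomology set $\mathrm{H}^1(k,\mathrm{Aut}(\mathbb{A}^n))$, whose base point is the trivial twist. The following question is posed in \cite{LZ}.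

\begin{quote}
\emph{Do there exist a finite field $k$, an integer $n\ge1$ and a nontrivial twist of $\mathbb{A}^n_k$?}
\end{quote}

There is a good reason to expect that the answer is no. By Lang's theorem, $\mathrm{H}^1(k,G')$ is trivial for every connected algebraic group $G'$ over the finite field $k$. Hence a twist is trivial whenever its class lies in the image of $\mathrm{H}^1(k,G')\to\mathrm{H}^1(k,\mathrm{Aut}(\mathbb{A}^n))$ for a connected algebraic group $G'$ acting on $\mathbb{A}^n_k$. For $n=1$ this settles the matter: the automorphisms of $\mathbb{A}^1_{\bar k}$ are the maps $x\mapsto\alpha x+\beta$, they form the connected group $\mathbb{G}_a\rtimes\mathbb{G}_m$, and so every twist of $\mathbb{A}^1_k$ is trivial. For $n\ge2$ there are automorphisms of every degree $d$, such as $(x_1,x_2,\dots)\mapsto(x_1,x_2+x_1^d,\dots)$, and Lang's theorem does not apply directly to $\mathrm{Aut}(\mathbb{A}^n)$. The question is whether its conclusion survives.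

It does not. We prove that for every finite field $k$ and every $n\ge4$ the set $\mathrm{H}^1(k,\mathrm{Aut}(\mathbb{A}^n))$ is nontrivial. An explicit instance is
\begin{equation}\label{eq:example}
X=\{u^2+v^2=z^{9}+t+t^{15}\}\times\mathbb{A}^1\subset\mathbb{A}^5_{\mathbb{F}_3},
\end{equation}
which satisfies $X_{\mathbb{F}_9}\cong\mathbb{A}^4_{\mathbb{F}_9}$ but $X\not\cong\mathbb{A}^4_{\mathbb{F}_3}$.

\subsection{The construction and the results}

The construction works over any field of positive characteristic that has a suitable separable extension. Let $k$ be a field of characteristic $p>0$ and let $K/k$ be a separable field extension of degree $m\ge2$ with basis $\theta_1,\dots,\theta_m$. The \emph{norm form} $N(u)=N(u_1,\dots,u_m)$ is the determinant of multiplication by $\sum u_i\theta_i$ on the free $k[u_1,\dots,u_m]$-module $k[u_1,\dots,u_m]\otimes_kK$. It is a form of degree $m$ with coefficients in $k$, and another basis changes it by an invertible linear substitution. Let $s$ be an odd prime with $s\nmid pm$, let $j\ge0$, and put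
\begin{equation}\label{eq:A}
\begin{gathered}
f=z^{p^2}+t+t^{sp},\qquad \eta=y_1\cdots y_j\quad(\eta=1\text{ if }j=0),\\
A=k[u_1,\dots,u_m,y_1,\dots,y_j,z,t]/\bigl(N(u)\,\eta^m-f\bigr),\\
Y=\operatorname{Spec}A,\qquad X=\operatorname{Spec}A[w]=Y\times\mathbb{A}^1,\qquad n=m+j+2=\dim X.
\end{gathered}
\end{equation}

\begin{theorem}\label{thm:main}
Let $k,K,s,j,A,X,n$ be as above.
\begin{enumerate}
\item[(i)] If $L\supseteq k$ is a field containing a Galois closure of $K/k$, then $X_L\cong\mathbb{A}^n_L$.
\item[(ii)] Suppose that either \textup{(a)} $p\nmid m$, with $j\ge0$ arbitrary, or \textup{(b)} $p=m=2$ and $j=0$. Then $X\not\cong\mathbb{A}^n_k$. More precisely, $\operatorname{Spec}A$ has no nontrivial $\mathbb{G}_a$-action over $k$, and every nontrivial $\mathbb{G}_a$-action over $k$ on $X$ has ring of invariants exactly $A$.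
\end{enumerate}
\end{theorem}

Thus a separable extension of degree $m\ge2$ prime to $p$ gives nontrivial forms of $\mathbb{A}^n_k$ for all $n\ge m+2$, and a separable quadratic extension in characteristic $2$ gives one for $n=4$.

\begin{corollary}\label{cor:finite}
Let $k=\mathbb{F}_q$ have characteristic $p$.
\begin{enumerate}
\item[(i)] For every $n\ge4$ there is a nontrivial twist of $\mathbb{A}^n_k$.
\item[(ii)] In cases \textup{(a)} and \textup{(b)} of Theorem~\ref{thm:main} with $m$ prime, $X_{\mathbb{F}_{q^r}}$ is trivial if and only if $m\mid r$.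
\item[(iii)] For each prime $m\ne p$ with $m\le n-2$ there is a twist of $\mathbb{A}^n_k$ that is trivialized exactly by the fields $\mathbb{F}_{q^r}$ with $m\mid r$, and for different $m$ these twists are not isomorphic.
\end{enumerate}
\end{corollary}

\begin{proof}
For each $m\ge2$ the extension $K=\mathbb{F}_{q^m}$ of $k$ is Galois of degree $m$, and an odd prime $s\nmid pm$ exists. Theorem~\ref{thm:main}(i) with $L=\bar k$ shows that $X$ is a twist of $\mathbb{A}^n_k$. For (i), take $m=2$ and $j=n-4$ if $p$ is odd; take $m=3$ and $j=n-5$ if $p=2$ and $n\ge5$; and take case (b) if $p=2$ and $n=4$. In each case Theorem~\ref{thm:main}(ii) applies.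

For (ii), put $k'=\mathbb{F}_{q^r}$. If $m\mid r$, then $k'$ contains a copy of $K$ and Theorem~\ref{thm:main}(i) applies with $L=k'$. Let $m\nmid r$. Write $K=k[Z]/(\phi)$ with $\phi$ irreducible of degree $m$. A root of $\phi$ generates over $k'$ the compositum of $\mathbb{F}_{q^r}$ and $\mathbb{F}_{q^m}$, which is $\mathbb{F}_{q^{rm}}$ because the prime $m$ does not divide $r$. So $\phi$ stays irreducible over $k'$, and $k'\otimes_kK$ is a field of degree $m$ over $k'$. Its norm form in the basis $1\otimes\theta_i$ is the same determinant $N$. Hence $X_{k'}$ is the variety \eqref{eq:A} for the extension $(k'\otimes_kK)/k'$, and it is nontrivial by Theorem~\ref{thm:main}(ii).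

For (iii), take $j=n-2-m$ in case (a) and use (ii). If $m\neq m'$ are primes, then $\mathbb{F}_{q^m}$ trivializes the twist built from $m$ and not the one built from $m'$.
\end{proof}

The variety \eqref{eq:example} is the case $p=3$, $m=2$, $j=0$, $s=5$, $K=\mathbb{F}_3(\sqrt{-1})$. Case (b) with $K=\mathbb{F}_4$ and $s=3$ gives the nontrivial twist $\{u^2+uv+v^2=z^4+t+t^6\}\times\mathbb{A}^1$ of $\mathbb{A}^4_{\mathbb{F}_2}$. By Lang's theorem, the classes of these twists do not come from any connected algebraic group acting on $\mathbb{A}^n_k$. The construction always has $n=m+j+2\ge4$, and the case $n=3$ is not decided by this argument.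

\begin{remark}\label{rem:points}
Counting points does not separate $X$ from affine space. On a finite field $k'\supseteq k$ the map $z\mapsto z^{p^2}$ is bijective, so for each choice of $(u,y,t,w)$ in $k'$ the equation $N(u)\eta^m=f$ has exactly one solution $z$. Hence $\#X(k')=(\#k')^{n}$. The invariant that does separate them is the supply of $\mathbb{G}_a$-actions defined over $k$.
\end{remark}

Section~\ref{sec:example} carries out the argument for the example \eqref{eq:example}, postponing the general facts on group actions. Section~\ref{sec:split} proves Theorem~\ref{thm:main}(i). Section~\ref{sec:exp} develops, with full proofs, what we need about $\mathbb{G}_a$-actions in characteristic $p$ and reduces Theorem~\ref{thm:main}(ii) to the statement about $Y$, which is proved in Section~\ref{sec:rigid}. Section~\ref{sec:hyp} discusses the hypotheses.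

\section{The example over $\mathbb{F}_3$}\label{sec:example}

In this section $f=z^9+t+t^{15}$, the threefold $Y\subset\mathbb{A}^4_{\mathbb{F}_3}$ is given by $u^2+v^2=f$, and $i\in\mathbb{F}_9$ satisfies $i^2=-1$.

\subsection*{The curve $f=0$ is a line}
Put $a(r)=r+r^{15}$ and $b(r)=-r^9$. Cubing is additive in characteristic $3$, so $a^9=r^9+r^{135}$, and $b^{15}=-r^{135}$; hence $f(a,b)=0$. Moreover $a^3+b^5=r^3+r^{45}-r^{45}=r^3$, so the polynomial $\rho=z-(z^3+t^5)^5$ satisfies $\rho(a,b)=r+r^{15}-r^{15}=r$. Thus $r\mapsto(a(r),b(r))$ embeds $\mathbb{A}^1$ in the plane, with inverse $\rho$, and the image is the curve $f=0$ (Lemma~\ref{lem:line}). This is a curve of Segre--Nagata type: abstractly a line, although $f$ is not a coordinate of the plane (Section~\ref{sec:hyp}).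

\subsection*{Over $\mathbb{F}_9$ the product is an affine space}
With $c=u-iv$ and $\ell=u+iv$ the equation of $Y$ becomes $c\ell=f(z,t)$, so the coordinate ring of $Y_{\mathbb{F}_9}$ is $\mathbb{F}_9[c,z,t][f/c]$. If an automorphism of the plane turned $f$ into $t$, this ring would be the polynomial ring $\mathbb{F}_9[c,z,t/c]$. The extra factor $\mathbb{A}^1$ provides room to straighten the curve; this is Asanuma's trick. With $w_1=cw$, the coordinate ring of $X_{\mathbb{F}_9}$ is $\mathbb{F}_9[c,z,t,w_1][f/c,w_1/c]$: we divide by $c$ the equations of the curve $\Gamma=\{f=w_1=0\}$ in $(z,t,w_1)$-space. Replace the coordinate $w_1$ by $w'=w_1+\rho(z,t)$. On $\Gamma$ the new coordinate is the parameter $r$, so $\Gamma$ is the graph $z=a(w')$, $t=b(w')$. In the coordinates $z'=z-a(w')$, $t'=t-b(w')$, $w'$ it is the axis $z'=t'=0$, and the ring becomes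
\[
\mathbb{F}_9[c,\ z'/c,\ t'/c,\ w'],
\]
a polynomial ring in four variables. As a check that $t'/c$ is a regular function on $X_{\mathbb{F}_9}$, note that $t'=t+\rho^9+c^9w^9$ and
\[
t+\rho^9=t+z^9-(z^9+t^{15})^{15}=f-t^{15}-(f-t)^{15},
\]
which is a multiple of $f=c\ell$.

\subsection*{Over $\mathbb{F}_3$ a parity obstruction appears}
The threefold $Y_{\mathbb{F}_9}$ has the $\mathbb{G}_a$-action
\begin{equation}\label{eq:splitaction}
z\mapsto z+cT,\qquad \ell\mapsto\ell+c^8T^9,\qquad c\mapsto c,\qquad t\mapsto t,
\end{equation}
since $f(z+cT,t)=f+c^9T^9=c(\ell+c^8T^9)$. It treats $c$ and $\ell$ differently, while Galois conjugation exchanges them. Along an orbit with $c\neq0$, the functions $u=(\ell+c)/2$ and $v=(\ell-c)/(2i)$ have degree $9$ in $T$, with leading coefficients $c^8/2$ and $c^8/(2i)$. The squares of these cancel, and $u^2+v^2$ has degree $9$ instead of $18$.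

For an action defined over $\mathbb{F}_3$ no such cancellation can occur. Suppose that $Y$ has a nontrivial $\mathbb{G}_a$-action over $\mathbb{F}_3$, and let $E$ be the fraction field of the ring of invariants. The generic orbit is an affine line over $E$: the coordinate ring of $Y$ embeds in a polynomial ring $E[x]$ (Lemma~\ref{lem:slice}). Since $Y_{\mathbb{F}_9}$ is integral, $-1$ is not a square in the function field of $Y$, hence not in $E$. So $\alpha^2+\beta^2\ne0$ for $(\alpha,\beta)\in E^2\setminus\{0\}$, and $u^2+v^2$ has \emph{even} degree in $x$. If $t$ is constant along the orbit and $z$ has degree $1$, then $f(z,t)$ has degree $9$; if $z$ is constant and $t$ has degree $1$, it has degree $15$. Both numbers are odd.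

The difficulty is that nothing so far restricts the degrees of $z$ and $t$. The pair $(\deg_xz,\deg_xt)=(2,0)$ gives the even degree $18$, and when $9\deg_xz=15\deg_xt$ the top terms of $f$ may cancel, as they do on the line $f=0$ itself. To gain control we degenerate $Y$ to a variety with a grading. Give $u,v,z,t$ the weights $45,45,10,6$. Then $u^2,v^2,z^9,t^{15}$ have weight $90$, and dropping the term $t$ of lower weight gives
\[
\hat Y:\quad u^2+v^2=z^9+t^{15}.
\]
A nontrivial action on $Y$ induces a nontrivial action on $\hat Y$ that is compatible with the grading (Lemma~\ref{lem:homog}), and for it $x$ can be taken homogeneous. Now the arithmetic of the weights enters. On the surface $z=0$ the remaining weights $45,45,6$ are divisible by $3$, and $10$ is not. If $z\in E[x]$ had a nonconstant factor prime to $x$, then $x$ and the homogeneous invariants would be nonzero modulo that factor, hence nonzero functions on the surface $z=0$; their weights would be divisible by $3$, and then so would the weight of $z$. Therefore $z=gx^e$ is a monomial. In the same way $t=g'x^{e'}$, because $45,45,10$ are divisible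 by $5$ and $6$ is not. The exponents are not both positive, since the curve $z=t=0$ is too small to meet the generic orbit in a threefold. They are not both zero, since then $u^2+v^2$, and with it $u$ and $v$, would be constant along orbits. A positive exponent equals $1$, since the surfaces $z=0$ and $t=0$ in $\hat Y$ are integral. So $u^2+v^2$ has degree $9$ or $15$, which contradicts parity.

Hence $Y$ has no nontrivial $\mathbb{G}_a$-action over $\mathbb{F}_3$. A second degeneration then shows that all nontrivial $\mathbb{G}_a$-actions on $Y\times\mathbb{A}^1$ have the same invariants as translation along the second factor (Lemma~\ref{lem:cylinder}). On $\mathbb{A}^4$, translations in different directions have different invariants.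

\section{The norm form, the line, and the splitting of $X$}\label{sec:split}

We return to the general setting \eqref{eq:A}. Two properties of the norm form drive the two halves of Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(N1)] \emph{Splitting.} If $L\supseteq k$ contains a Galois closure of $K/k$ and $\sigma_1,\dots,\sigma_m$ are the $k$-embeddings $K\to L$, then $N=\ell_1\cdots\ell_m$ with $\ell_i=\sum_l\sigma_i(\theta_l)u_l$. The linear forms $\ell_i$ are linearly independent over $L$, because $\det(\sigma_i(\theta_l))^2$ is the discriminant of the basis, which is nonzero for a separable extension. In particular $L[u_1,\dots,u_m]=L[\ell_1,\dots,\ell_m]$.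
\item[(N2)] \emph{Anisotropy.} If $E\supseteq k$ is a field such that $E\otimes_kK$ is a field, then $N(\alpha)\ne0$ for every $0\ne\alpha\in E^m$. Indeed, $N(\alpha)$ is the determinant of multiplication by the nonzero element $\sum\alpha_i\otimes\theta_i$ of a field.
\end{enumerate}

All hypersurfaces in this paper are integral for one and the same reason.

\begin{lemma}\label{lem:irred}
Let $V$ be a subset of the set of variables $\{z,t\}$, let $0\ne g\in k[V]$, and let $F\supseteq k$ be a field. Then $N(u)\eta^m-g$ is irreducible in $F[u,y,V]$. The quotient $F[u,y,V]/(N(u)\eta^m-g)$ is a domain of dimension $m+j+\#V-1$, and $F[V]$ embeds in it.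
\end{lemma}

\begin{proof}
A factorization over $F$ into nonconstant polynomials persists over $\bar F$, so we may assume that $F$ is algebraically closed. By (N1) the polynomial is $c\,\ell_1-g$ with $c=\ell_2\cdots\ell_m\eta^m$, in the variables $\ell_1,\dots,\ell_m,y,V$. It has degree $1$ in $\ell_1$, so in any factorization one factor is free of $\ell_1$ and divides both $c$ and $g$. A divisor of $c$ involves only $\ell_2,\dots,\ell_m,y$, and a divisor of $g\neq0$ involves only $V$. So this factor is constant. The quotient of a polynomial ring by an irreducible polynomial is a domain of dimension one less. Finally, a nonzero multiple of $N(u)\eta^m-g$ has positive degree in $u$, so it does not lie in $F[V]$.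
\end{proof}

\begin{lemma}\label{lem:line}
Let $F$ be a field of characteristic $p$, and put
\[
a(r)=r+r^{ps},\qquad b(r)=-r^{p^2},\qquad \rho=z-(z^p+t^s)^s.
\]
The $F$-algebra map $F[z,t]\to F[r]$ given by $z\mapsto a(r)$, $t\mapsto b(r)$ sends $\rho$ to $r$, is surjective, and has kernel $(f)$.
\end{lemma}

\begin{proof}
Since $s$ is odd, $z^p+t^s\mapsto r^p+r^{p^2s}-r^{p^2s}=r^p$. Hence $\rho\mapsto r+r^{ps}-r^{ps}=r$, and the map is onto. Next,
\[
f\mapsto r^{p^2}+r^{p^3s}-r^{p^2}+(-1)^{sp}r^{p^3s}=0,
\]
because $sp$ is odd if $p$ is odd, and $-1=1$ if $p=2$. Let $g$ be in the kernel. As $f$ is monic of degree $p^2$ in $z$, we can write $g=hf+g_0$ with $\deg_zg_0<p^2$, and $g_0(a,b)=0$. By surjectivity $F(b)(a)=F(r)$, which has degree $p^2$ over $F(b)=F(r^{p^2})$. So $a$ has degree $p^2$ over $F(b)$, and $g_0(z,b)=0$ as a polynomial in $z$. Since $b$ is transcendental over $F$, this gives $g_0=0$.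
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
Factor $N=\ell_1\cdots\ell_m$ over $L$ as in (N1), and put
\[
R=L[\ell_2,\dots,\ell_m,y_1,\dots,y_j],\qquad c=\ell_2\cdots\ell_m\,\eta^m\in R\setminus\{0\}.
\]
Then $A_L=L\otimes_kA=R[z,t,\ell_1]/(c\ell_1-f)$. This is a domain by Lemma~\ref{lem:irred}, and $c\ne0$ in it because $c$ does not involve $\ell_1$. So $A_L$ embeds in $A_L[1/c]=R[1/c][z,t]$ with $\ell_1\mapsto f/c$, that is, $A_L=R[z,t][f/c]$. Put $w_1=cw$ and let $I=(f,w_1)\subset L[z,t,w_1]$. Inside $R[1/c][z,t,w_1]$ we have
\begin{equation}\label{eq:modif}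
A_L[w]=R[z,t,w_1]\bigl[f/c,\ w_1/c\bigr]=R[z,t,w_1]\bigl[h/c:\ h\in I\bigr],
\end{equation}
since $(h_1f+h_2w_1)/c=h_1\cdot f/c+h_2\cdot w_1/c$. For the same reason the right-hand side is obtained by adjoining $h/c$ for $h$ in any generating set of $I$. It remains to find coordinates in which $I$ is generated by two of the variables.

Put $w'=w_1+\rho(z,t)$, $z'=z-a(w')$, $t'=t-b(w')$. Then $L[z,t,w_1]=L[z,t,w']=L[z',t',w']$. By Lemma~\ref{lem:line}, $I$ is the kernel of the map $L[z,t,w_1]\to L[r]$ with $z\mapsto a(r)$, $t\mapsto b(r)$, $w_1\mapsto0$. This map sends $w'$ to $r$, and therefore $z'$ and $t'$ to $0$. The kernel of the map $L[z',t',w']\to L[r]$ with $z',t'\mapsto0$ and $w'\mapsto r$ is $(z',t')$. Hence $I=(z',t')$, and \eqref{eq:modif} gives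
\[
A_L[w]=R[z',t',w'][z'/c,\ t'/c]=R[z'/c,\ t'/c,\ w'].
\]
The elements $z'/c$, $t'/c$, $w'$ are algebraically independent over $R$, because $z',t',w'$ are. So $A_L[w]$ is a polynomial ring over $L$ in $(m-1+j)+3=n$ variables.
\end{proof}

\section{Actions of the additive group}\label{sec:exp}

In this section $k$ is any field of characteristic $p>0$ and $D$ is a $k$-algebra that is a domain.

\subsection{Exponential maps}

A $\mathbb{G}_a$-action on $\operatorname{Spec}D$ over $k$ is a morphism $\mathbb{G}_a\times\operatorname{Spec}D\to\operatorname{Spec}D$, that is, a $k$-algebra map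
\[
\delta\colon D\to D[T],\qquad \delta(a)=\sum_{i\ge0}\delta_i(a)T^i,
\]
such that $T=0$ acts as the identity and acting by $T$ and by $T'$ in succession is acting by $T+T'$. The second axiom reads $\sum_{i,l}\delta_i\delta_l(a)T^iT'^l=\sum_M\delta_M(a)(T+T')^M$, so the axioms are
\begin{equation}\label{eq:axioms}
\delta_0=\mathrm{id},\qquad \delta_i\delta_l=\binom{i+l}{i}\delta_{i+l}.
\end{equation}
Such a $\delta$ is called an \emph{exponential map} of $D$. That $\delta$ is a $k$-algebra map means that the $\delta_i$ are $k$-linear, that $\delta_i(1)=0$ for $i\ge1$, that only finitely many $\delta_i(a)$ are nonzero for each $a$, and that the Leibniz rule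
\begin{equation}\label{eq:leibniz}
\delta_i(ab)=\sum_{l=0}^i\delta_l(a)\,\delta_{i-l}(b)
\end{equation}
holds. In characteristic $0$ the relation $\delta_1\delta_l=(l+1)\delta_{l+1}$ would determine everything from the derivation $\delta_1$. In characteristic $p$ it does not: in \eqref{eq:splitaction} the element $\ell$ is killed by $\delta_1$ and is not invariant. The map $\delta$ is \emph{nontrivial} if $\delta_i\ne0$ for some $i\ge1$, and $D$ is \emph{rigid} if it has no nontrivial exponential map.

Put $\deg_\delta a=\deg_T\delta(a)$, with $\deg_\delta0=-\infty$. This is the degree of the function $a$ along a general orbit. Since $\delta_0=\mathrm{id}$, it is $\ge0$ for $a\ne0$, and since $D$ is a domain, $\deg_\delta(ab)=\deg_\delta a+\deg_\delta b$. The \emph{ring of invariants} is $D^\delta=\{a:\delta(a)=a\}=\{a:\deg_\delta a\le0\}$. It has the following properties.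
\begin{enumerate}
\item[(E1)] If $ab\in D^\delta\setminus\{0\}$, then $a,b\in D^\delta$, because $\deg_\delta a+\deg_\delta b=0$.
\item[(E2)] $D^\delta$ is algebraically closed in $D$. Indeed, let $\sum_{l=0}^Mb_la^l=0$ with $b_l\in D^\delta$, $b_M\ne0$, $M\ge1$. If $\deg_\delta a>0$, then in $\sum_l b_l\delta(a)^l=0$ the term with $l=M$ has larger $T$-degree than all others, which is impossible.
\item[(E3)] The $\delta_i$ are $D^\delta$-linear. For a multiplicative set $\Sigma\subseteq D^\delta\setminus\{0\}$ the formula $\delta(a/b)=\delta(a)/b$ defines an exponential map of $\Sigma^{-1}D$ with $\deg_\delta(a/b)=\deg_\delta a$ and with ring of invariants $\Sigma^{-1}D^\delta$.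
\end{enumerate}

\subsection{The generic orbit is a line}

The next lemma lets us view elements of $D$ as polynomials in one variable over the field of invariants. The variable is an element $x$ that moves as slowly as possible. The point to prove is that its degree $\nu$, which need not be $1$, divides all other degrees.

\begin{lemma}\label{lem:slice}
Let $\delta$ be a nontrivial exponential map of $D$, let $B=D^\delta$ and $E=\operatorname{Frac}B$, let $x\in D$ have minimal positive $\delta$-degree $\nu$, and put $\gamma=\delta_\nu(x)$. Then $\gamma\in B\setminus\{0\}$, the element $x$ is transcendental over $E$, and $D[1/\gamma]=B[1/\gamma][x]$. In particular $D\subseteq E\otimes_BD=E[x]$, and $\operatorname{trdeg}_kD=\operatorname{trdeg}_kB+1$.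
\end{lemma}

\begin{proof}
If $\deg_\delta a=M$, then $\delta_l\delta_i(a)=\binom{i+l}{i}\delta_{i+l}(a)=0$ for $l>M-i$, so
\begin{equation}\label{eq:drop}
\deg_\delta\delta_i(a)\le M-i.
\end{equation}
In particular the leading coefficient $\delta_M(a)$ of $\delta(a)$ is invariant, and $\gamma\in B\setminus\{0\}$. By (E2), $x$ is transcendental over $E$.

\emph{$\nu$ is a power of $p$.} For $0<i<\nu$, the bound \eqref{eq:drop} and the minimality of $\nu$ give $\delta_i(x)\in B$. Hence $0=\delta_{\nu-i}\delta_i(x)=\binom{\nu}{i}\gamma$, so $p\mid\binom{\nu}{i}$. Write $\nu=p^e\nu'$ with $p\nmid\nu'$. In $\mathbb{F}_p[Z]$ we have $(1+Z)^\nu=(1+Z^{p^e})^{\nu'}$, so $\binom{\nu}{p^e}\equiv\nu'\not\equiv0\pmod p$. This excludes $p^e<\nu$.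

\emph{$\nu$ divides $\deg_\delta a$ for all $0\ne a\in D$.} Let $M=\deg_\delta a=h\nu+r$ with $0\le r<\nu$. Since $\nu$ is a power of $p$, we have $(1+Z)^M=(1+Z^\nu)^h(1+Z)^r$ in $\mathbb{F}_p[Z]$, and the coefficient of $Z^r$ is $1$. So $\delta_r\delta_{h\nu}(a)=\binom{M}{r}\delta_M(a)=\delta_M(a)\ne0$. With \eqref{eq:drop} this shows that $\delta_{h\nu}(a)$ has degree exactly $r<\nu$, and minimality forces $r=0$.

Extend $\delta$ to $D[1/\gamma]$ by (E3). We show $a\in B[1/\gamma][x]$ for all $a\in D[1/\gamma]$ by induction on $M=\deg_\delta a$. For $M\le0$ this is (E3). For $M>0$ we have $M=h\nu$, the coefficient $\delta_M(a)$ lies in $B[1/\gamma]$, and $\delta(x^h)$ has degree $M$ with leading coefficient $\gamma^h$. So $a-\delta_M(a)\gamma^{-h}x^h$ has degree less than $M$. Inverting all nonzero elements of $B$ gives the last assertions.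
\end{proof}

The inclusion $B\subset D$ plays the role of the quotient map, and its image has dimension one less than $\operatorname{Spec}D$. A closed subset of codimension at least two cannot dominate it, and so it misses the generic orbit $\operatorname{Spec}E[x]$.

\begin{lemma}\label{lem:codim}
In the situation of Lemma~\ref{lem:slice}, let $D$ be finitely generated over $k$, and let $\mathfrak{a}\subseteq D$ be an ideal with $\dim D/\mathfrak{a}\le\dim D-2$. Then $\mathfrak{a}E[x]=E[x]$.
\end{lemma}

\begin{proof}
Otherwise $\mathfrak{a}$ lies in a maximal ideal $\mathfrak{m}$ of $E[x]$. Then $\mathfrak{q}=\mathfrak{m}\cap D$ is a prime containing $\mathfrak{a}$, and $\mathfrak{q}\cap B\subseteq\mathfrak{m}\cap E=0$. So $B$ embeds in $D/\mathfrak{q}$. For finitely generated domains over $k$ the dimension is the transcendence degree, so $\dim D/\mathfrak{q}\ge\operatorname{trdeg}_kB=\dim D-1$. But $\dim D/\mathfrak{q}\le\dim D/\mathfrak{a}\le\dim D-2$.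
\end{proof}

\subsection{Graded rings and degeneration}

Let $D=\bigoplus_{n\in\mathbb{Z}}D_n$ be a graded $k$-algebra. To keep the grading apart from $\deg_\delta$ and $\deg_x$, we call $n$ the \emph{weight} $\operatorname{wt}a$ of a nonzero $a\in D_n$. Put $D_\lambda=0$ for $\lambda\in\mathbb{Q}\setminus\mathbb{Z}$. An exponential map $\delta$ is \emph{homogeneous} if there is $\mu\in\mathbb{Q}$ with $\delta_i(D_n)\subseteq D_{n+i\mu}$ for all $i$ and $n$. The field $E$ carries no grading. To keep the grading we invert only the homogeneous invariants.

\begin{lemma}\label{lem:graded}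
Let $D$ be a $\mathbb{Z}$-graded domain and $\delta$ a nontrivial homogeneous exponential map. Then $B=D^\delta$ is a graded subring, and the element $x$ of Lemma~\ref{lem:slice} can be chosen homogeneous. Let $H$ be the set of nonzero homogeneous elements of $B$ and $G=H^{-1}B$. Then $H^{-1}D=G[x]$, every nonzero homogeneous element of $G$ is a quotient of two elements of $H$ and hence a unit, and if $a=\sum g_lx^l\in G[x]$ is homogeneous, then every term $g_lx^l$ is zero or homogeneous of weight $\operatorname{wt}a$, with $g_l$ homogeneous.
\end{lemma}

\begin{proof}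
Let $a=\sum a_n$ with $a_n\in D_n$. The summands of $\delta_i(a)=\sum_n\delta_i(a_n)$ have distinct weights $n+i\mu$, so $\delta_i(a)=0$ if and only if all $\delta_i(a_n)$ vanish. Hence $\deg_\delta a=\max_n\deg_\delta a_n$. It follows that $B$ is graded and that an element of degree $\nu$ has a homogeneous component of degree $\nu$. For homogeneous $x$, the element $\gamma=\delta_\nu(x)$ lies in $H$, so $D[1/\gamma]=B[1/\gamma][x]$ gives $H^{-1}D=G[x]$. This ring is graded by $\operatorname{wt}(a/h)=\operatorname{wt}a-\operatorname{wt}h$, and a nonzero homogeneous element of $G$ is $h'/h$ with $h,h'\in H$. For the last claim, let $g_l'$ be the component of $g_l$ of weight $\operatorname{wt}a-l\operatorname{wt}x$. Taking components of weight $\operatorname{wt}a$ gives $a=\sum g'_lx^l$, and $g_l=g_l'$ because $x$ is transcendental over $G$.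
\end{proof}

The rings we want to study are not graded, or the action does not respect the grading. The next lemma passes from an arbitrary action to a homogeneous one by keeping only top terms. Let $S=k[g_1,\dots,g_r]$ be a polynomial ring graded by weights $\operatorname{wt}g_l=\omega_l\in\mathbb{Z}_{\ge0}$; the weight $0$ is allowed. The \emph{top form} of $0\ne F\in S$ is its nonzero homogeneous component $\hat F$ of largest weight. Let $I\subset S$ be an ideal, $\hat I$ the ideal generated by the top forms of the nonzero elements of $I$, and $D=S/I$, $\hat D=S/\hat I$. If $I=(F)$, then $\hat I=(\hat F)$, because the top form of $hF$ is $\hat h\hat F$. If $I$ is homogeneous, then $\hat I=I$.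

For $\lambda\in\mathbb{Q}$ let $D_{\le\lambda}$ and $D_{<\lambda}$ be the images in $D$ of the spans of the monomials of weight $\le\lambda$ and $<\lambda$, and put $\operatorname{gr}_\lambda D=D_{\le\lambda}/D_{<\lambda}$. This vanishes unless $\lambda\in\mathbb{Z}_{\ge0}$; rational indices are admitted only so that the shift by $i\mu$ always makes sense. We have $D_{\le\lambda}D_{\le\lambda'}\subseteq D_{\le\lambda+\lambda'}$ and $D_{<\lambda}D_{\le\lambda'}\subseteq D_{<\lambda+\lambda'}$, so $\operatorname{gr}D=\bigoplus_\lambda\operatorname{gr}_\lambda D$ is a graded ring. Sending $F\in S_n$ to its class in $\operatorname{gr}_nD$ defines a graded surjection $S\to\operatorname{gr}D$. A nonzero $F\in S_n$ is in the kernel exactly when $F$ plus terms of lower weight lies in $I$, that is, when $F$ is the top form of an element of $I$. So the kernel is $\hat I$, and $\operatorname{gr}D=\hat D$. For $0\ne a\in D$ let $|a|$ be the least $n$ with $a\in D_{\le n}$, and call the class $\hat a\ne0$ of $a$ in $\operatorname{gr}_{|a|}D$ the top form of $a$.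

\begin{lemma}\label{lem:homog}
Assume that $D=S/I$ and $\hat D=S/\hat I$ are domains, and let $\delta$ be a nontrivial exponential map of $D$. Then $\hat D$ has a nontrivial homogeneous exponential map $\hat\delta$ such that $\hat b\in\hat D^{\hat\delta}$ for every $0\neq b\in D^\delta$.
\end{lemma}

\begin{proof}
We measure how fast $\delta$ raises weights. Put
\[
\mu=\max\bigl\{\bigl(|\delta_i(g_l)|-\omega_l\bigr)/i\ :\ i\ge1,\ 1\le l\le r,\ \delta_i(g_l)\ne0\bigr\}.
\]
The set is finite, and it is nonempty because the $g_l$ generate $D$ and $\delta$ is nontrivial. Then $\delta_i(g_l)\in D_{\le\omega_l+i\mu}$ for all $i\ge0$ and all $l$. By \eqref{eq:leibniz}, $\delta_i$ of a monomial $g_{l_1}\cdots g_{l_e}$ of weight $\omega$ is the sum of the products $\delta_{i_1}(g_{l_1})\cdots\delta_{i_e}(g_{l_e})$ with $i_1+\dots+i_e=i$, and each of these lies in $D_{\le\omega+i\mu}$. Hence $\delta_i(D_{\le\lambda})\subseteq D_{\le\lambda+i\mu}$ and $\delta_i(D_{<\lambda})\subseteq D_{<\lambda+i\mu}$ for all $\lambda\in\mathbb{Q}$, and $\delta_i$ induces $k$-linear maps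
\[
\hat\delta_i\colon\operatorname{gr}_\lambda D\to\operatorname{gr}_{\lambda+i\mu}D,\qquad[a]_\lambda\mapsto[\delta_i(a)]_{\lambda+i\mu},
\]
where $[\,\cdot\,]_\lambda$ denotes the class in $\operatorname{gr}_\lambda D$. Extend $\hat\delta_i$ additively to $\hat D$. Then $\hat\delta_0=\mathrm{id}$, $\hat\delta_i(1)=0$ for $i\geq1$, and $\hat\delta_i[a]_\lambda=0$ for $i>\deg_\delta a$. For $a\in D_{\le\lambda}$ and $a'\in D_{\le\lambda'}$,
\[
\hat\delta_i\bigl([a]_\lambda[a']_{\lambda'}\bigr)=\Bigl[\sum_l\delta_l(a)\delta_{i-l}(a')\Bigr]_{\lambda+\lambda'+i\mu}=\sum_l[\delta_l(a)]_{\lambda+l\mu}\,[\delta_{i-l}(a')]_{\lambda'+(i-l)\mu},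
\]
which is \eqref{eq:leibniz} for $\hat\delta$, and
\[
\hat\delta_i\hat\delta_l[a]_\lambda=[\delta_i\delta_l(a)]_{\lambda+(i+l)\mu}=\binom{i+l}{i}\hat\delta_{i+l}[a]_\lambda,
\]
which is \eqref{eq:axioms}. So $\hat\delta=\sum\hat\delta_iT^i$ is a homogeneous exponential map of $\hat D$. For a pair $(i,l)$ attaining the maximum, $|\delta_i(g_l)|=\omega_l+i\mu$, so $\hat\delta_i[g_l]_{\omega_l}$ is the top form of $\delta_i(g_l)$ and is nonzero. Thus $\hat\delta$ is nontrivial. If $b\in D^\delta$ and $i\ge1$, then $\delta_i(b)=0$ gives $\hat\delta_i(\hat b)=0$.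
\end{proof}

\subsection{Cylinders over rigid varieties}

A cylinder $\operatorname{Spec}D\times\mathbb{A}^1$ always has the action $w\mapsto w+T$, with invariants $D$. If $D$ is rigid, no action has other invariants. The difficulty is that an action on the cylinder need not respect the product structure. Degenerating with respect to the degree in $w$ repairs this.

\begin{lemma}\label{lem:cylinder}
Let $D$ be a finitely generated rigid $k$-domain. Then $D[w]^\delta=D$ for every nontrivial exponential map $\delta$ of $D[w]$. If $\dim D\ge1$, then $D[w]$ is not a polynomial ring over $k$.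
\end{lemma}

\begin{proof}
Write $D=k[d_1,\dots,d_r]/I_0$ and apply Lemma~\ref{lem:homog} to $D[w]=k[d_1,\dots,d_r,w]/(I_0)$ with $\operatorname{wt}d_l=0$ and $\operatorname{wt}w=1$. The ideal is homogeneous, so the associated graded ring is $D[w]$ itself, graded by the degree in $w$, and the top form of an element is its leading term in $w$. We obtain a nontrivial homogeneous exponential map $\hat\delta$ of $D[w]$, with some $\mu\in\mathbb{Q}$.

Suppose that some $b\in D[w]^\delta$ has leading term $\alpha w^M$ with $0\neq\alpha\in D$ and $M\ge1$. Then $\alpha w^M$ is $\hat\delta$-invariant, and so is $w$ by (E1). Hence the $\hat\delta_i$ are $k[w]$-linear, they preserve the ideal $(w-1)$, and they induce an exponential map of $D[w]/(w-1)=D$. Since $\hat\delta$ is nontrivial and $k[w]$-linear, there are $a\in D$ and $i\ge1$ with $\hat\delta_i(a)\ne0$. By homogeneity $\hat\delta_i(a)=a'w^{i\mu}$ with $0\ne a'\in D$, and this stays nonzero at $w=1$. So the induced map is nontrivial, which contradicts the rigidity of $D$.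

Therefore $D[w]^\delta\subseteq D$. Both rings have transcendence degree $\dim D$ over $k$, the first by Lemma~\ref{lem:slice}. So $D$ is algebraic over $D[w]^\delta$, and (E2) gives equality. Finally, a polynomial ring $k[x_1,\dots,x_n]$ with $n\ge2$ has the exponential maps $x_1\mapsto x_1+T$ and $x_2\mapsto x_2+T$, with the other variables fixed, and $x_1$ is invariant under the second but not under the first.
\end{proof}

The ring $A$ of \eqref{eq:A} is a finitely generated domain of dimension $m+j+1$ by Lemma~\ref{lem:irred}. So Lemma~\ref{lem:cylinder} reduces Theorem~\ref{thm:main}(ii) to the proposition of the next section.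

\section{Rigidity of $A$}\label{sec:rigid}

\begin{proposition}\label{prop:rigid}
In cases \textup{(a)} and \textup{(b)} of Theorem~\ref{thm:main}, the $k$-algebra $A$ is rigid.
\end{proposition}

The proof occupies this section. We assume that $A$ has a nontrivial exponential map over $k$ and derive a contradiction.

\subsection*{Degeneration}
We choose weights for which $N(u)\eta^m$, $z^{p^2}$ and $t^{sp}$ have the same weight:
\[
\begin{array}{lllll}
\text{case (a):} & \operatorname{wt}z=ms, & \operatorname{wt}t=mp, & \operatorname{wt}u_i=sp^2, & \operatorname{wt}y_i=0;\\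
\text{case (b):} & \operatorname{wt}z=s, & \operatorname{wt}t=2, & \operatorname{wt}u_1=\operatorname{wt}u_2=2s. &
\end{array}
\]
The weights in (b) are those given by the formulas in (a), divided by their common factor $2$. The common weight is $msp^2$ in (a) and $4s$ in (b), and the term $t$ has smaller weight. So the associated graded ring of $A$ is
\[
\hat A=k[u,y,z,t]/\bigl(N(u)\eta^m-\hat f\bigr),\qquad\hat f=z^{p^2}+t^{sp}=\tau^p,\qquad\tau=z^p+t^s.
\]
By Lemma~\ref{lem:irred}, $\hat A$ is a domain of dimension $m+j+1$ that contains $k[z,t]$; in particular $z$, $t$ and $\hat f$ are nonzero in $\hat A$. The weights have two properties.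
\begin{enumerate}
\item[(W1)] The prime $p$ divides the weights of $u_i,y_i,t$ and does not divide $\operatorname{wt}z$. In (a), $p\nmid ms$ because $p\nmid m$ and $s\ne p$. In (b), $p=2$ and $s$ is odd.
\item[(W2)] The prime $s$ divides the weights of $u_i,y_i,z$ and does not divide $\operatorname{wt}t$. In (a), $s\nmid mp$ by hypothesis. In (b), $s\nmid2$.
\end{enumerate}
By Lemma~\ref{lem:homog}, $\hat A$ has a nontrivial homogeneous exponential map. Let $B$ be its ring of invariants, $E=\operatorname{Frac}B$, and let $x\in\hat A$ (homogeneous), $H$ and $G$ be as in Lemma~\ref{lem:graded}. Thus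
\[
x\in\hat A\subseteq H^{-1}\hat A=G[x]\subseteq E[x].
\]
We view the generators $u_i,y_i,z,t$ as polynomials in $x$ and compute $\deg_x\hat f$ from both sides of the equation $N(u)\eta^m=\hat f$.

\subsection*{Step 1: the norm side}
We claim that $E'=E\otimes_kK$ is a field and that
\begin{equation}\label{eq:degree}
\deg_x\hat f=m\Bigl(\max_i\deg_xu_i+\sum_i\deg_xy_i\Bigr),
\end{equation}
where $\max_i\deg_xu_i\ge0$ and all $\deg_xy_i\ge0$.

The ring $\hat A\otimes_kK$ is a domain by Lemma~\ref{lem:irred} with $F=K$. Hence so is its localization $\operatorname{Frac}(\hat A)\otimes_kK$, and so is the subring $E'$. A domain of finite dimension over the field $E$ is a field. Since $N(u)\eta^m=\hat f\ne0$, the $y_i$ are nonzero and the $u_i$ are not all zero. Let $d=\max_i\deg_xu_i\ge0$ and let $\alpha_i\in E$ be the coefficient of $x^d$ in $u_i$, so that $\alpha=(\alpha_1,\dots,\alpha_m)\ne0$. As $N$ is a form of degree $m$, the polynomial $N(u)$ has degree at most $md$, and its coefficient of $x^{md}$ is $N(\alpha)$, which is nonzero by (N2). So $\deg_xN(u)=md$, and \eqref{eq:degree} follows.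

\subsection*{Step 2: $z$ and $t$ are monomials in $x$}
To compute $\deg_x\hat f$ from $z$ and $t$ we must know these as polynomials in $x$; this is what the grading is for. We claim that $z=gx^e$ and $t=g'x^{e'}$ with units $g,g'$ of $G$ and $e,e'\ge0$.

Consider $z$. By Lemma~\ref{lem:graded} its nonzero coefficients in $G[x]$ are homogeneous and hence units. Write $z=x^e\Psi$ with $\Psi=g_0+g_1x+\dots+g_Mx^M$ and $g_0,g_M\ne0$, and suppose that $M>0$. The ring $C=G[x]/(\Psi)$ is free of rank $M$ over $G$, because $g_M$ is a unit, so $C\ne0$. The elements of $H$ are units in $C$, and so is $x$, since $x(g_1+\dots+g_Mx^{M-1})=-g_0$ in $C$. The map $\hat A\to C$ kills $z$. Therefore neither $x$ nor any element of $H$ lies in $z\hat A$. By (W1) the graded ring $\hat A/z\hat A$ is generated by elements with weights in $p\mathbb{Z}$, so it vanishes in all other weights: a homogeneous element of $\hat A$ outside $z\hat A$ has weight in $p\mathbb{Z}$. Thus $\operatorname{wt}x$ and the weights of all elements of $H$ lie in $p\mathbb{Z}$. Since $g_0$ is a quotient of two elements of $H$, the term $g_0x^e$ has weight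 in $p\mathbb{Z}$. But this weight is $\operatorname{wt}z\notin p\mathbb{Z}$. So $M=0$ and $z=g_0x^e$.

The argument used only that $z$ is a nonzero homogeneous element whose weight is not divisible by a number that divides the weights of all other generators. By (W2) it applies to $t$ with $s$ in place of $p$.

\subsection*{Step 3: one exponent is $0$ and the other is $1$}
First, $e$ and $e'$ are not both positive. The ring $\hat A/(z,t)=k[u,y]/(N(u)\eta^m)$ has dimension $m+j-1=\dim\hat A-2$, so $z$ and $t$ generate the unit ideal of $E[x]$ by Lemma~\ref{lem:codim}, and they are not both divisible by $x$.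

Second, $e$ and $e'$ are not both zero. Otherwise $z,t\in E$ and $\deg_x\hat f=0$. By \eqref{eq:degree} all $u_i$ and $y_i$ lie in $E$, so $\hat A\subseteq E$, although $x\in\hat A$.

Third, a positive exponent equals $1$. Let $e'\ge1$. Then
\[
G[x]/(x^{e'})=G[x]/tG[x]=H^{-1}(\hat A/t\hat A)
\]
is a nonzero localization of $\hat A/t\hat A=k[u,y,z]/(N(u)\eta^m-z^{p^2})$, which is a domain by Lemma~\ref{lem:irred} with $V=\{z\}$. So $G[x]/(x^{e'})$ is a domain, and the nilpotent element $x$ vanishes in it; hence $e'=1$. If $e\ge1$, then $G[x]/(x^e)$ is a nonzero localization of the domain $\hat A/z\hat A=k[u,y,t]/(N(u)\eta^m-t^{sp})$, and $e=1$.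

With $g,g'\in E^*$, one of the following holds:
\[
\begin{array}{llll}
\text{(I)} & z=g,\quad t=g'x, & \deg_x\tau=s, & \deg_x\hat f=sp;\\
\text{(II)} & z=gx,\quad t=g', & \deg_x\tau=p, & \deg_x\hat f=p^2.
\end{array}
\]

\subsection*{Step 4: the contradiction in case (a)}
By \eqref{eq:degree}, $m$ divides $sp$ or $p^2$. But $m\ge2$ is prime to $s$ and to $p$.

\subsection*{Step 5: the contradiction in case (b)}
Now $p=m=2$, $j=0$, and the equation is $N(u_1,u_2)=\tau^2$ with $\tau=z^2+t^s$. The degrees $2s$ and $4$ are even, so \eqref{eq:degree} gives no contradiction. The way out is to extract a square root: we show that $\tau$ itself is a norm from $E'[x]$, up to a constant.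

The separable quadratic extension $K/k$ is Galois; let $\sigma$ be its nontrivial automorphism. It acts on the field $E'=E\otimes_kK$ through the second factor and on $E'[x]$ through the coefficients, fixing $E[x]$. Put $P=u_1\theta_1+u_2\theta_2\in E'[x]$. Then $P^\sigma=u_1\sigma(\theta_1)+u_2\sigma(\theta_2)$, and (N1) with $L=K$ shows that $PP^\sigma=N(u_1,u_2)=\tau^2$ and that $u_1,u_2$ are $K$-linear combinations of $P$ and $P^\sigma$.

The polynomials $P$ and $P^\sigma$ are coprime in $E'[x]$. Indeed, $\hat A/(u_1,u_2)=k[z,t]/(\tau^2)$ has dimension $1=\dim\hat A-2$. By Lemma~\ref{lem:codim}, $u_1$ and $u_2$ generate the unit ideal of $E[x]$, so $P$ and $P^\sigma$ generate the unit ideal of $E'[x]$.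

Hence each irreducible factor of $P$ occurs in $P$ with the same multiplicity as in $\tau^2$, which is even. So $P=\varepsilon\pi^2$ with $\varepsilon\in E'^*$ and $\pi\in E'[x]$ monic, $P^\sigma=\sigma(\varepsilon)(\pi^\sigma)^2$, and $\tau^2=\varepsilon\sigma(\varepsilon)(\pi\pi^\sigma)^2$. Let $\varepsilon_1\in E^*$ be the leading coefficient of $\tau$. The monic polynomials $\tau/\varepsilon_1$ and $\pi\pi^\sigma$ have the same square, so
\begin{equation}\label{eq:taunorm}
\tau=\varepsilon_1\,\pi\pi^\sigma.
\end{equation}
In case (I) the left side has odd degree $s$ and the right side has even degree $2\deg_x\pi$, a contradiction. In case (II), $\tau=g^2x^2+g'^s$, so $\pi=x-\zeta$ with $\zeta\in E'$ and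
\[
x^2-\bigl(\zeta+\sigma(\zeta)\bigr)x+\zeta\sigma(\zeta)=x^2+g^{-2}g'^s.
\]
Thus $\zeta+\sigma(\zeta)=0$, which in characteristic $2$ means $\sigma(\zeta)=\zeta$. Then $\pi=\pi^\sigma$ divides both $P$ and $P^\sigma$, which are coprime. This contradiction completes the proof of Proposition~\ref{prop:rigid}, and with it of Theorem~\ref{thm:main} and Corollary~\ref{cor:finite}. \qed

\section{The role of the hypotheses}\label{sec:hyp}

\subsection*{The extension $K/k$}
That $K$ is a field enters only through (N2) and Step 5. Once the norm form splits, rigidity is lost: in the notation of the proof of Theorem~\ref{thm:main}(i), $A_L$ has the exponential map $z\mapsto z+cT$, $\ell_1\mapsto\ell_1+c^{p^2-1}T^{p^2}$ fixing $R$ and $t$, which generalizes \eqref{eq:splitaction}. Separability gives the independence of the $\ell_i$ in (N1), on which Lemma~\ref{lem:irred} and the splitting of $X$ rest. For a purely inseparable $K$ of degree $m=p$ the norm form is $\ell^p$ over $\bar k$ for a single linear form $\ell$, and the equation of $\hat A$ becomes the $p$-th power $(\ell\eta-\tau)^p$.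

\subsection*{The polynomial $f$}
That $f=0$ is a line is used only for part (i) of Theorem~\ref{thm:main}, while part (ii) depends only on the top form $\hat f$, apart from the fact that $A$ is a domain. The term $t$ reconciles the two demands. It is invisible after degeneration, and without it $f$ would be the $p$-th power $\tau^p$. The construction needs a line whose equation is not a coordinate: if $k[z,t]=k[f,g]$ for some $g$, then $A\cong k[u,y,g]$ is a polynomial ring, which is not rigid. So Proposition~\ref{prop:rigid} shows that $f$ is not a coordinate of $k[z,t]$ under its hypotheses. That $s$ is odd is used in Lemma~\ref{lem:line} and in case (I) of Step 5, and $s\nmid pm$ is used in (W1), (W2) and Step 4.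

\subsection*{The variables $y_i$}
Lemma~\ref{lem:cylinder} cannot be iterated, since $A[w]$ is not rigid. So we do not raise the dimension by multiplying with further copies of $\mathbb{A}^1$; the variables $y_i$ raise the dimension of the rigid factor instead. Their exponent $m$ keeps the left side a norm, $N(u)\eta^m=N(\eta u_1,\dots,\eta u_m)$, and this preserves the divisibility by $m$ in \eqref{eq:degree}. With exponent $1$ the conclusion fails: for the hypersurface $N(u)y=f$ the proof of Theorem~\ref{thm:main}(i) works over $k$ itself, with $R=k[u]$, $c=N(u)$ and $y$ in place of $\ell_1$, and the product with $\mathbb{A}^1$ is an affine space over $k$.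

\subsection*{The cases (a) and (b)}
The condition $p\nmid m$ is used in (W1) and in Step 4, where $m=p$ would be compatible with both degrees $sp$ and $p^2$. In case (b), dividing the weights by $2$ restores (W1), and Step 5 replaces Step 4. It uses $j=0$: for $j\ge1$ the same reasoning gives $\tau=\varepsilon\,\eta\,\pi\pi^\sigma$ with a constant $\varepsilon$ in place of \eqref{eq:taunorm}, and the factor $\eta$ spoils the parity argument. This is why Corollary~\ref{cor:finite} uses a cubic extension for $p=2$ and $n\ge5$.

\begin{thebibliography}{1}

\bibitem{LZ}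
Milan Lopuha\"a-Zwakenberg,
\emph{The zeta function of stacks of $G$-zips and truncated Barsotti-Tate groups},
arXiv:1710.09487 (2017).

\end{thebibliography}
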